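\title{Strict inclusion between two double-layer positivity classes on the annulus}

\begin{abstract}
For $R>1$ and $c>-2$ we compare two classes of operators with spectrum in the annulus $1/R<|z|<R$. The class $\mathbb{DLA}_R(c)$ asks that the sum of the operator Poisson kernels of $T/R$ and $T^{-1}/R$ be bounded below by $-c$; the subclass $\mathbb{CDLA}_R(c)$ asks that this bound be split between the two kernels by one self-adjoint operator. We prove that $\mathbb{CDLA}_R(c)\subsetneq\mathbb{DLA}_R(c)$ for every $c>-2(R-1)/(R+1)$; the difference contains a $3\times3$ matrix if $c<-(R^2-1)/(R^2+1)$ and a $4\times4$ matrix otherwise. At $c=-2(R-1)/(R+1)$ both classes consist of the unitary operators, and below this value both are empty.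
\end{abstract}

\section{Two classes of operators on the annulus}\label{sec:intro}

Hilbert spaces are complex, nonzero and of any dimension, and inner products are linear in the first variable. We write $\mathcal{B}(H)$ for the bounded operators on $H$ and $\operatorname{Re}X=(X+X^*)/2$. Inequalities between self-adjoint operators refer to the Loewner order ($X\le Y$ means $\langle Xv,v\rangle\le\langle Yv,v\rangle$ for all $v$), a scalar $\lambda$ stands for $\lambda I$, and $B>0$ means that $B$ is positive and invertible. The open unit disc is $\mathbb{D}$ and the unit circle is $\mathbb{T}$.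

Let $X\in\mathcal{B}(H)$ have spectrum $\sigma(X)\subset\mathbb{D}$. The function $z\mapsto 2\operatorname{Re}(1-zX)^{-1}-1$ is the Poisson kernel of the disc with an operator in place of a point. The identity
\[
2\operatorname{Re}(1-zX)^{-1}-1=(1-zX)^{*-1}\bigl(1-|z|^2X^*X\bigr)(1-zX)^{-1}
\]
shows that it is positive for all $z\in\mathbb{D}$ exactly when $\|X\|\le1$. One measures how far $X$ is from a contraction by the amount that has to be added to restore positivity: for a self-adjoint $B\in\mathcal{B}(H)$ we write $X\in\mathcal{C}_B$ if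
\[
2\operatorname{Re}(1-zX)^{-1}+B-2\ge0\qquad\text{for all }z\in\mathbb{D}.
\]
Thus $\mathcal{C}_1$ consists of contractions, and a larger $B$ gives a weaker condition. For a scalar $B=\rho>0$ this is the Sz.-Nagy--Foia\c{s} class of $\rho$-contractions, that is, of operators with a unitary $\rho$-dilation.

For $R>1$ let $A_R=\{z\in\mathbb{C}:1/R<|z|<R\}$. If $\sigma(T)\subset A_R$, then $T$ is invertible and both $T/R$ and $T^{-1}/R$ have spectrum in $\mathbb{D}$, so $T$ has two Poisson kernels, one for each boundary circle. There are two natural ways to give them a joint allowance $2+c$: bound their sum, or divide the allowance into an operator $A$ for the inner circle and $2+c-A$ for the outer one.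

\begin{definition}\label{def:classes}
Let $R>1$ and $c>-2$. Consider operators $T\in\mathcal{B}(H)$ with $\sigma(T)\subset A_R$, where $H$ ranges over all nonzero Hilbert spaces.
\begin{itemize}
\item $T\in\mathbb{DLA}_R(c)$ if
\[
2\operatorname{Re}\bigl[(1-zT/R)^{-1}+(1-wT^{-1}/R)^{-1}\bigr]-2+c\ge0\qquad\text{for all }z,w\in\mathbb{D}.
\]
\item $T\in\mathbb{CDLA}_R(c)$ if there is a self-adjoint $A\in\mathcal{B}(H)$ with $A>0$ and $2+c-A>0$ such that $T/R\in\mathcal{C}_{2+c-A}$ and $T^{-1}/R\in\mathcal{C}_A$, that is,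
\[
2\operatorname{Re}(1-zT/R)^{-1}+c-A\ge0,\qquad 2\operatorname{Re}(1-wT^{-1}/R)^{-1}+A-2\ge0\qquad(z,w\in\mathbb{D}).
\]
\end{itemize}
\end{definition}

The first condition expresses that the double-layer potential map associated with $T$ on the annulus is contractive, the second that it is completely contractive; we use only the inequalities above. For example, the choice $c=0$, $A=1$ shows that $\mathbb{CDLA}_R(0)$ contains every $T$ with $\sigma(T)\subset A_R$, $\|T\|\le R$ and $\|T^{-1}\|\le R$.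

Adding the two inequalities gives $\mathbb{CDLA}_R(c)\subseteq\mathbb{DLA}_R(c)$. We shall see that $\mathbb{CDLA}_R(c)$ is nonempty exactly when $c\ge-2(R-1)/(R+1)$. The question we answer comes from Jury and Tsikalas \cite{JT}: \emph{if $\mathbb{CDLA}_R(c)$ is nonempty and $c\ne-2(R-1)/(R+1)$, is the inclusion $\mathbb{CDLA}_R(c)\subseteq\mathbb{DLA}_R(c)$ strict?} It is. Put
\[
c_{\min}=-\frac{2(R-1)}{R+1},\qquad c_*=-\frac{R^2-1}{R^2+1};
\]
Section~\ref{sec:sep} shows that $c_{\min}<c_*$.

\begin{theorem}\label{thm:main}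
Let $R>1$ and $c>-2$.
\begin{enumerate}
\item[(i)] If $c>c_{\min}$, then $\mathbb{CDLA}_R(c)\subsetneq\mathbb{DLA}_R(c)$. The difference of the two classes contains an operator on every Hilbert space of dimension at least $4$, and on every Hilbert space of dimension at least $3$ if $c<c_*$.
\item[(ii)] If $c=c_{\min}$, then $\mathbb{CDLA}_R(c)$ and $\mathbb{DLA}_R(c)$ both equal the class of unitary operators. If $c<c_{\min}$, both classes are empty.
\end{enumerate}
\end{theorem}

We call an element of $\mathbb{DLA}_R(c)\setminus\mathbb{CDLA}_R(c)$ a \emph{witness}.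

The operator $T$ determines a lower and an upper family of self-adjoint operators. Membership in $\mathbb{DLA}_R(c)$ says that every lower operator lies below every upper one, and membership in $\mathbb{CDLA}_R(c)$ provides a single operator between the two families. For real numbers these statements are equivalent, and they remain so for normal $T$ (Proposition~\ref{prop:normal}). For matrices in the Loewner order they differ already in dimension two (Example~\ref{ex:toy}), which suggests that the inclusion should be strict. The two families are not free, however: both are built from the resolvent of the same $T$, and part (ii) shows that this link can force the classes to coincide. A witness therefore has to be constructed for each $c$. Section~\ref{sec:sep} sets up the reformulation and two tests that exclude an intermediate operator. The first test gives a $3\times3$ witness for $c_{\min}<c<c_*$ (Section~\ref{sec:three}). The second applies to a family of $4\times4$ matrices (Section~\ref{sec:four})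 in two different scalings, for $c>c_*$ (Section~\ref{sec:above}) and for $c=c_*$ (Section~\ref{sec:critical}). Section~\ref{sec:min} treats $c=c_{\min}$ and assembles the proof.

\section{Separating two families of operators}\label{sec:sep}

\subsection*{The reformulation}
Fix $R>1$ and $c>-2$, and put $h=1/R\in(0,1)$. For $T$ with $\sigma(T)\subset A_R$ and $z,w\in\overline{\mathbb{D}}$ define
\[
P(z)=2\operatorname{Re}(1-hzT)^{-1}-1,\qquad Q(w)=2\operatorname{Re}(1-hwT^{-1})^{-1}-1,
\]
\[
M(z,w)=P(z)+Q(w)+c .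
\]
A \emph{separator} for $T$ is a self-adjoint operator $S$ with
\begin{equation}\label{eq:sep}
-c-Q(w)\le S\le P(z)\qquad\text{for all }z,w\in\overline{\mathbb{D}}.
\end{equation}

\begin{lemma}\label{lem:reform}
\begin{enumerate}
\item[(a)] $T\in\mathbb{DLA}_R(c)$ if and only if $M\ge0$ on $\mathbb{T}^2$.
\item[(b)] If $T\in\mathbb{CDLA}_R(c)$, then $T$ has a separator.
\item[(c)] If $S$ is self-adjoint, satisfies the inequalities \eqref{eq:sep} for $z,w\in\mathbb{T}$, and $1-S>0$, $S+1+c>0$, then $T\in\mathbb{CDLA}_R(c)$.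
\end{enumerate}
\end{lemma}

\begin{proof}
The spectral radii of $hT$ and $hT^{-1}$ are less than $1$, so both resolvents are analytic on a neighborhood of $\overline{\mathbb{D}}$. Hence $P$ and $Q$ are continuous on $\overline{\mathbb{D}}$, and for each vector $v$ the functions $\langle P(\cdot)v,v\rangle$ and $\langle Q(\cdot)v,v\rangle$ are harmonic in $\mathbb{D}$. An inequality $P(z)\ge S$, or $Q(w)\ge -c-S$, or $M(z,w)\ge0$ passes from the open disc to the circle by continuity, and from the circle to the disc because a harmonic function is the Poisson average of its boundary values (for $M$, average first in $z$ and then in $w$). The inequality defining $\mathbb{DLA}_R(c)$ is $M\ge0$ on $\mathbb{D}^2$, which gives (a). With $S=A-1-c$ the two inequalities defining $\mathbb{CDLA}_R(c)$ read $P(z)-S\ge0$ and $Q(w)+c+S\ge0$, while $A=S+1+c$ and $2+c-A=1-S$. This gives (b) and (c).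
\end{proof}

So every $T\in\mathbb{DLA}_R(c)$ without a separator is a witness, and all our witnesses are of this kind.

\subsection*{Scalars and normal operators}
Let $\alpha(x)=\frac{1-x}{1+x}$ for $0<x<1$. For a scalar $T=\lambda\in A_R$ and $z,w\in\mathbb{T}$ the kernels are
\begin{equation}\label{eq:scalar}
p(z;\lambda)=\frac{1-h^2|\lambda|^2}{|1-hz\lambda|^2}\ge\alpha(h|\lambda|),\qquad
q(w;\lambda)=\frac{1-h^2/|\lambda|^2}{|1-hw/\lambda|^2}\ge\alpha(h/|\lambda|),
\end{equation}
because $|1-\zeta|\le1+|\zeta|$. Equality holds only when $z\lambda=-|\lambda|$, respectively only when $w=-\lambda/|\lambda|$. The minimum of $p+q$ over $\mathbb{T}^2$ is therefore $k(|\lambda|)$, where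
\[
k(x)=\alpha(hx)+\alpha(h/x)=\frac{2(1-h^2)}{1+h^2+h(x+1/x)},\qquad \frac1R<x<R;
\]
the second form follows from $\alpha(x)+\alpha(y)=2(1-xy)/((1+x)(1+y))$. We read off that $k(x)=k(1/x)$ and that $k$ is strictly decreasing on $[1,R)$, from $k(1)=2\alpha(h)=-c_{\min}$ to the limit $\alpha(h^2)=-c_*$ at $x=R$. In particular $c_{\min}<c_*$. A scalar $\lambda$ lies in $\mathbb{DLA}_R(c)$ if and only if $k(|\lambda|)+c\ge0$, and the set of such scalars is empty for $c<c_{\min}$, is the unit circle for $c=c_{\min}$, is a closed annulus $1/a\le|\lambda|\le a$ with $1<a<R$ for $c_{\min}<c<c_*$, and is all of $A_R$ for $c\ge c_*$. These four regimes organize the paper.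

Recall that $\lambda$ is an \emph{approximate eigenvalue} of $T$ if $(T-\lambda)x_n\to0$ for some unit vectors $x_n$. Every boundary point of $\sigma(T)$ is one, and so is every point of $\sigma(T)$ when $T$ is normal.

\begin{proposition}\label{prop:normal}
\begin{enumerate}
\item[(a)] If $T\in\mathbb{DLA}_R(c)$ and $\lambda$ is an approximate eigenvalue of $T$, then $k(|\lambda|)+c\ge0$.
\item[(b)] If $T$ is normal, $\sigma(T)\subset A_R$ and $k(|\lambda|)+c\ge0$ on $\sigma(T)$, then $T\in\mathbb{CDLA}_R(c)$.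
\end{enumerate}
Consequently a normal operator is never a witness, both classes are empty for $c<c_{\min}$, and both contain all unitary operators for $c\ge c_{\min}$.
\end{proposition}

\begin{proof}
(a) From
\[
(1-hzT)^{-1}-(1-hz\lambda)^{-1}=hz(1-hz\lambda)^{-1}(1-hzT)^{-1}(T-\lambda),
\]
the same identity for $T^{-1}$, and $T^{-1}-\lambda^{-1}=-\lambda^{-1}T^{-1}(T-\lambda)$, we get $\langle M(z,w)x_n,x_n\rangle\to p(z;\lambda)+q(w;\lambda)+c$. Minimize over $\mathbb{T}^2$.

(b) By the continuous functional calculus, $P(z)=p(z;T)$ and $Q(w)=q(w;T)$. Take $S=\alpha(h|T|)$. Then \eqref{eq:scalar} gives $P(z)\ge S$ and $Q(w)+c+S\ge k(|T|)+c\ge0$. On the compact set $\sigma(T)$ the continuous functions $1-\alpha(h|\lambda|)$ and $\alpha(h|\lambda|)+1+c\ge1-\alpha(h/|\lambda|)$ are strictly positive, so Lemma~\ref{lem:reform}(c) applies.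

The first consequence combines (a) and (b). If $T\in\mathbb{DLA}_R(c)$, then $\sigma(T)$ is nonempty and compact, so it has a boundary point $\lambda$, and (a) gives $c\ge-k(|\lambda|)\ge-k(1)=c_{\min}$. For unitary $T$ and $c\ge c_{\min}$ the hypothesis of (b) is $k(1)+c\ge0$.
\end{proof}

\subsection*{Two tests}
To prove that no separator exists one has to exclude all self-adjoint $S$ at once. We use two necessary conditions that do not mention $S$. For a vector $\psi$, let $\psi\psi^*$ be the rank-one operator $x\mapsto\langle x,\psi\rangle\psi$, so that $\langle S\psi,\psi\rangle=\operatorname{tr}(S\psi\psi^*)$.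

\begin{lemma}\label{lem:tests}
Let $X_1,X_2,Y_1,Y_2,S$ be self-adjoint with $X_j\le S\le Y_i$ for $i,j\in\{1,2\}$.
\begin{enumerate}
\item[(a)] \emph{(Contact test.)} If $(Y_i-X_i)v_i=0$ for $i=1,2$, then $\langle(Y_1-Y_2)v_1,v_2\rangle=0$.
\item[(b)] \emph{(Averaging test.)} If $\psi_1\psi_1^*+\psi_2\psi_2^*=\varphi_1\varphi_1^*+\varphi_2\varphi_2^*$, then $\sum_j\langle X_j\varphi_j,\varphi_j\rangle\le\sum_i\langle Y_i\psi_i,\psi_i\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $0=\langle(Y_i-X_i)v_i,v_i\rangle$ is the sum of $\langle(Y_i-S)v_i,v_i\rangle\ge0$ and $\langle(S-X_i)v_i,v_i\rangle\ge0$, so both vanish. A positive operator $E$ with $\langle Ev,v\rangle=\|E^{1/2}v\|^2=0$ has $Ev=0$; hence $Sv_i=Y_iv_i$. Then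
\[
\langle Y_1v_1,v_2\rangle=\langle Sv_1,v_2\rangle=\langle v_1,Sv_2\rangle=\langle v_1,Y_2v_2\rangle=\langle Y_2v_1,v_2\rangle .
\]
(b) Both $\sum_j\langle S\varphi_j,\varphi_j\rangle$ and $\sum_i\langle S\psi_i,\psi_i\rangle$ equal the trace of $S$ against the same operator.
\end{proof}

With one vector on each side, the averaging test only says $X_j\le Y_i$; the new information comes from writing one positive operator as a sum of rank-one terms in two different ways.

\begin{example}\label{ex:toy}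
On $\mathbb{C}^2$ let
\[
X_1=-\begin{pmatrix}3&0\\0&6\end{pmatrix},\quad X_2=-\begin{pmatrix}6&0\\0&3\end{pmatrix},\quad
Y_1=-2\begin{pmatrix}1&1\\1&1\end{pmatrix},\quad Y_2=-2\begin{pmatrix}1&-1\\-1&1\end{pmatrix}.
\]
The differences $Y_i-X_1=\left(\begin{smallmatrix}1&\mp2\\ \mp2&4\end{smallmatrix}\right)$ and $Y_i-X_2=\left(\begin{smallmatrix}4&\mp2\\ \mp2&1\end{smallmatrix}\right)$ have positive trace and determinant zero, so $X_j\le Y_i$ for all $i,j$. No $S$ lies in between, and either test shows it. For the contact test, $v_1=(2,1)$ spans the kernel of $Y_1-X_1$, $v_2=(1,-2)$ spans the kernel of $Y_2-X_2$, and $\langle(Y_1-Y_2)v_1,v_2\rangle=\langle(-4,-8),(1,-2)\rangle=12\ne0$. For the averaging test, compute $\operatorname{tr}S$ in the basis $e_1,e_2$ and in the basis $f_\pm=(e_1\pm e_2)/\sqrt2$: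
\[
-6=(X_1)_{11}+(X_2)_{22}\le\operatorname{tr}S\le\langle Y_1f_+,f_+\rangle+\langle Y_2f_-,f_-\rangle=-8 .
\]
More generally, take $X_1=-\operatorname{diag}(\kappa,\mu)$, $X_2=-\operatorname{diag}(\mu,\kappa)$ with $0<\kappa<\mu$, and $Y_{1},Y_2=-\theta f_\pm f_\pm^*$ with $\theta>0$. For $D>0$ one has $D\ge\theta ff^*$ if and only if $\theta\|D^{-1/2}f\|^2\le1$. So $X_j\le Y_i$ holds exactly when $\theta$ is at most the harmonic mean $2\kappa\mu/(\kappa+\mu)$, whereas the averaging test requires $\theta\le\kappa$. The harmonic mean exceeds $\kappa$, and every $\theta$ in the gap gives a counterexample.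
\end{example}

Our task is to realize such a configuration with $Y_i=P(z_i)$ and $X_j=-c-Q(w_j)$ while keeping $M\ge0$ at all other points of $\mathbb{T}^2$.

\section{Triangular matrices and Schur complements}\label{sec:tools}

A witness must be non-normal. The simplest candidates are a diagonal matrix plus one off-diagonal block, for which $P$ and $Q$ are explicit.

\begin{lemma}\label{lem:tri}
Let $T=\begin{pmatrix}\Lambda_1&N\\0&\Lambda_2\end{pmatrix}$ with $\Lambda_1,\Lambda_2$ diagonal and all diagonal entries $\lambda_j$ in $A_R$. Then $\sigma(T)\subset A_R$. For $z,w\in\mathbb{T}$ the diagonal blocks of $P(z)$ and $Q(w)$ are diagonal with entries $p(z;\lambda_j)$ and $q(w;\lambda_j)$, and their upper right blocks are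
\begin{equation}\label{eq:tri}
hz(1-hz\Lambda_1)^{-1}N(1-hz\Lambda_2)^{-1}\qquad\text{and}\qquad -hw(\Lambda_1-hw)^{-1}N(\Lambda_2-hw)^{-1}.
\end{equation}
\end{lemma}

\begin{proof}
The inverse of $\left(\begin{smallmatrix}E_1&N'\\0&E_2\end{smallmatrix}\right)$ is upper triangular with diagonal blocks $E_i^{-1}$ and upper right block $-E_1^{-1}N'E_2^{-1}$. Apply this to $1-hzT$, to $T$, and to $1-hwT^{-1}$, whose upper right block is $hw\Lambda_1^{-1}N\Lambda_2^{-1}$; note that $(1-hw\Lambda_i^{-1})^{-1}\Lambda_i^{-1}=(\Lambda_i-hw)^{-1}$. Finally, for upper triangular $X$ the upper right block of $X+X^*$ is that of $X$.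
\end{proof}

\begin{lemma}[Padding]\label{lem:pad}
Let $c\ge c_{\min}$, and let $T\in\mathbb{DLA}_R(c)$ act on $\mathbb{C}^n$ and have no separator. Then there is a witness on every Hilbert space of dimension at least $n$.
\end{lemma}

\begin{proof}
Write the space as $\mathbb{C}^n\oplus H'$ and take $T\oplus I$. Its kernels $P,Q,M$ are direct sums, and on $H'$ the operator $M$ is the scalar $p(z;1)+q(w;1)+c\ge k(1)+c\ge0$. So $T\oplus I\in\mathbb{DLA}_R(c)$. The compression to $\mathbb{C}^n$ of a separator for $T\oplus I$ would be a separator for $T$.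
\end{proof}

We use two standard criteria for positivity of block matrices.
\begin{itemize}
\item[(S1)] Let $m\in\mathbb{R}$, let $b$ be a column vector, let $D>0$, and put $\sigma=m-b^*D^{-1}b$, the \emph{Schur complement} of $D$. The quadratic form of $\left(\begin{smallmatrix}m&b^*\\ b&D\end{smallmatrix}\right)$ at $(x,y)$ equals $\sigma|x|^2+\|D^{1/2}(y+xD^{-1}b)\|^2$. Hence the matrix is positive if and only if $\sigma\ge0$, and if $\sigma=0$ then $(1,-D^{-1}b)$ lies in its kernel. If $D\ge D_0>0$, then $D^{-1}\le D_0^{-1}$ and so $\sigma\ge m-b^*D_0^{-1}b$.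
\item[(S2)] If $D_1,D_2>0$, then $\left(\begin{smallmatrix}D_1&N\\N^*&D_2\end{smallmatrix}\right)\ge0$ if and only if $\|D_1^{-1/2}ND_2^{-1/2}\|\le1$. (Conjugate by $D_1^{-1/2}\oplus D_2^{-1/2}$.)
\end{itemize}

\section{A $3\times3$ witness for $c_{\min}<c<c_*$}\label{sec:three}

\begin{proposition}\label{prop:three}
If $c_{\min}<c<c_*$, there is a $3\times3$ matrix in $\mathbb{DLA}_R(c)$ without a separator.
\end{proposition}

In this range there is a unique $a\in(1,R)$ with $k(a)+c=0$; the hypothesis $c<c_*$ is used for its existence and $c>c_{\min}$ for $a>1$. A scalar of modulus $a$ has $M\ge0$ with exactly one zero on $\mathbb{T}^2$, at $(-1,-1)$ for $\lambda=a$ and at $(1,1)$ for $\lambda=-a$. So $\operatorname{diag}(a,-a,1)$ has two contact points, as the contact test requires, but being normal it passes the test. We couple the first two basis vectors through the third with strength $\varepsilon$. The coupling lowers $M$ by $O(\varepsilon^2)$ at the contact points and may destroy positivity,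 so the two eigenvalues have to be retuned until $M$ is again positive and singular near both points. Then we compute the leading term of the contact test.

\begin{proof}
\emph{Step 1: the family.} Fix $\delta_0>0$ with $I=[a-\delta_0,a+\delta_0]\subset(1,R)$ and consider
\[
T=\begin{pmatrix}a_1&0&\varepsilon\\0&-a_2&\varepsilon\\0&0&1\end{pmatrix},\qquad a_1,a_2\in I,\quad 0<\varepsilon\le1 .
\]
Put $\lambda_1=a_1$, $\lambda_2=-a_2$, $\lambda_3=1$, $p_i=p(z;\lambda_i)$, $q_i=q(w;\lambda_i)$ and $m_i=p_i+q_i+c$. By Lemma~\ref{lem:tri},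
\[
P=\begin{pmatrix}p_1&0&\varepsilon F_1\\0&p_2&\varepsilon F_2\\ \varepsilon\bar F_1&\varepsilon\bar F_2&p_3\end{pmatrix},\qquad
M=\begin{pmatrix}m_1&0&\varepsilon X_1\\0&m_2&\varepsilon X_2\\ \varepsilon\bar X_1&\varepsilon\bar X_2&m_3\end{pmatrix},
\]
where $X_i(z,w)=F_i(z)+G_i(w)$ and
\[
F_i(z)=\frac{hz}{(1-hz\lambda_i)(1-hz)},\qquad G_i(w)=\frac{-hw}{(\lambda_i-hw)(1-hw)} .
\]
The functions $p_i,m_i,F_i,X_i$ do not depend on $\varepsilon$ and are jointly continuous in $(z,w,a_1,a_2)$ on the compact set $\mathbb{T}^2\times I^2$. So $|X_i|\le C$ for a constant $C$, and $m_3\ge k(1)+c=c-c_{\min}=:m_0>0$.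

\emph{Step 2: localization.} In $\mathbb{T}^2$ let
\[
K_1=\{\operatorname{Re}z\le0,\ \operatorname{Re}w\le0\},\qquad K_2=\{\operatorname{Re}z\ge0,\ \operatorname{Re}w\ge0\}.
\]
For $a_1=a$ the function $m_1$ is nonnegative and vanishes only at $(-1,-1)$, so it has a positive minimum on the compact set where $\operatorname{Re}z\ge0$ or $\operatorname{Re}w\ge0$. The same holds for $m_2$ with $a_2=a$, the point $(1,1)$ and the reversed inequalities. By uniform continuity, after shrinking $\delta_0$ there is $\eta>0$ such that, for all $a_1,a_2\in I$,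
\[
m_1\ge\eta\ \text{ if }\operatorname{Re}z\ge0\text{ or }\operatorname{Re}w\ge0,\qquad m_2\ge\eta\ \text{ if }\operatorname{Re}z\le0\text{ or }\operatorname{Re}w\le0 .
\]
Let $\varepsilon$ be so small that $\sqrt2\,C\varepsilon<\min(\eta,m_0)$ and $C^2\varepsilon^2/\eta\le m_0/2$. Off $K_1\cup K_2$ all diagonal entries of $M$ are at least $\min(\eta,m_0)$ and the off-diagonal part has norm at most $\sqrt2\,C\varepsilon$, so $M>0$. On $K_1$ we have $m_2\ge\eta$ and $m_3-\varepsilon^2|X_2|^2/m_2\ge m_0/2$, so the block of $M$ on the indices $\{2,3\}$ is positive definite, and by (S1) $M\ge0$ if and only if $\sigma_1\ge0$, where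
\[
\sigma_1=m_1-\frac{\varepsilon^2|X_1|^2}{m_3-\varepsilon^2|X_2|^2/m_2}\quad\text{on }K_1,\qquad
\sigma_2=m_2-\frac{\varepsilon^2|X_2|^2}{m_3-\varepsilon^2|X_1|^2/m_1}\quad\text{on }K_2 .
\]
On $K_2$ the roles of the indices $1$ and $2$ are exchanged, and $M\ge0$ if and only if $\sigma_2\ge0$. With $C'=2C^2/m_0$ we have
\begin{equation}\label{eq:schurgap}
0\le m_i-\sigma_i\le C'\varepsilon^2\qquad\text{on }K_i .
\end{equation}

\emph{Step 3: tuning.} Let $\mu_i(a_1,a_2)=\min_{K_i}\sigma_i$. For fixed $\varepsilon$ the function $\sigma_i$ is jointly continuous on the compact set $K_i\times I^2$, so $\mu_i$ is continuous on $I^2$. We want $\mu_1=\mu_2=0$. Each $\mu_i$ depends on both parameters, so the intermediate value theorem has to be replaced by its two-dimensional form, the Poincar\'e--Miranda theorem: if $\mu_1,\mu_2$ are continuous real functions on a square $[\xi_-,\xi_+]^2$ and each $\mu_i$ is positive on the side $a_i=\xi_-$ and negative on the side $a_i=\xi_+$, then they have a common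 zero in the square.

The minimum point of $m_i$ on $\mathbb{T}^2$ lies in $K_i$, so $\min_{K_i}m_i=k(a_i)+c$, and \eqref{eq:schurgap} gives $|\mu_i-(k(a_i)+c)|\le C'\varepsilon^2$. Let $0<\delta\le\delta_0$. Since $k$ is strictly decreasing on $[1,R)$, we have $k(a-\delta)+c>0>k(a+\delta)+c$, so for all small $\varepsilon$ the theorem applies on $[a-\delta,a+\delta]^2$. Letting $\delta\to0$ along a sequence, and $\varepsilon\to0$ accordingly, we obtain a sequence of matrices $T$ with
\[
\mu_1=\mu_2=0,\qquad a_1,a_2\to a,\qquad\varepsilon\to0 .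
\]
The index of the sequence is suppressed, and all limits below are taken along it. By Step 2, each such $T$ has $M\ge0$ on $\mathbb{T}^2$, so $T\in\mathbb{DLA}_R(c)$.

\emph{Step 4: the contact vectors.} Choose $(z_i,w_i)\in K_i$ with $\sigma_i(z_i,w_i)=0$. By \eqref{eq:schurgap}, $m_i(z_i,w_i)\to0$, so any limit point of $(z_i,w_i)$ is a zero of $m_i$ for $a_i=a$. Hence $(z_1,w_1)\to(-1,-1)$ and $(z_2,w_2)\to(1,1)$. By (S1) there are vectors
\[
v_1=(1,\chi_1,\omega_1),\qquad v_2=(\chi_2,1,\omega_2),\qquad M(z_i,w_i)v_i=0 .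
\]
If $T$ has a separator, Lemma~\ref{lem:tests}(a) with $Y_i=P(z_i)$ and $X_i=-c-Q(w_i)$ gives
\begin{equation}\label{eq:Delta}
\Delta:=\langle(P(z_1)-P(z_2))v_1,v_2\rangle=0 .
\end{equation}
We show that $\Delta/\varepsilon^2$ has a nonzero limit. Rows $2$ and $3$ of $M(z_1,w_1)v_1=0$ are $m_2\chi_1+\varepsilon X_2\omega_1=0$ and $\varepsilon\bar X_1+\varepsilon\bar X_2\chi_1+m_3\omega_1=0$; rows $1$ and $3$ of $M(z_2,w_2)v_2=0$ are $m_1\chi_2+\varepsilon X_1\omega_2=0$ and $\varepsilon\bar X_1\chi_2+\varepsilon\bar X_2+m_3\omega_2=0$. Solving,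
\[
\omega_1=\frac{-\varepsilon\bar X_1}{m_3-\varepsilon^2|X_2|^2/m_2},\quad \chi_1=-\frac{\varepsilon X_2\omega_1}{m_2}\ \text{ at }(z_1,w_1),
\]
\[
\omega_2=\frac{-\varepsilon\bar X_2}{m_3-\varepsilon^2|X_1|^2/m_1},\quad \chi_2=-\frac{\varepsilon X_1\omega_2}{m_1}\ \text{ at }(z_2,w_2).
\]
Mark by a superscript $-$ or $+$ the value of a function at $a_1=a_2=a$ and $z=w=-1$ or $z=w=1$; all these values are real. Then the limits
\begin{equation}\label{eq:hats}
\hat\omega_1=\lim\frac{\omega_1}{\varepsilon}=-\frac{X_1^-}{m_3^-},\quad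
\hat\omega_2=\lim\frac{\omega_2}{\varepsilon}=-\frac{X_2^+}{m_3^+},\quad
\hat\chi_1=\lim\frac{\chi_1}{\varepsilon^2}=-\frac{X_2^-}{m_2^-}\hat\omega_1,\quad
\hat\chi_2=\lim\frac{\chi_2}{\varepsilon^2}=-\frac{X_1^+}{m_1^+}\hat\omega_2
\end{equation}
exist. With $\tilde p_i=p_i(z_1)-p_i(z_2)$ and $\tilde F_i=F_i(z_1)-F_i(z_2)$, multiplying out \eqref{eq:Delta} gives
\[
\Delta=\tilde p_1\bar\chi_2+\tilde p_2\chi_1+\varepsilon\tilde F_2\,\omega_1+\varepsilon\overline{\tilde F_1}\,\bar\omega_2+\tilde p_3\,\omega_1\bar\omega_2+\varepsilon\tilde F_1\,\omega_1\bar\chi_2+\varepsilon\overline{\tilde F_2}\,\chi_1\bar\omega_2 .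
\]
The last two terms are $O(\varepsilon^4)$. Writing $\pi_i=p_i^--p_i^+$ and $E_i=F_i^--F_i^+$, we obtain
\begin{equation}\label{eq:Deltahat}
\hat\Delta:=\lim\frac{\Delta}{\varepsilon^2}=\pi_1\hat\chi_2+\pi_2\hat\chi_1+E_2\hat\omega_1+E_1\hat\omega_2+\pi_3\hat\omega_1\hat\omega_2 .
\end{equation}

\emph{Step 5: the leading term.} At real points the off-diagonal entries are divided differences of the diagonal ones. Indeed, for $z,w\in\{1,-1\}$ and real $\lambda$ we have $p(z;\lambda)=2(1-hz\lambda)^{-1}-1$ and $q(w;\lambda)=2\lambda(\lambda-hw)^{-1}-1$, and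
\[
\frac1{1-hz\lambda}-\frac1{1-hz}=\frac{hz(\lambda-1)}{(1-hz\lambda)(1-hz)},\qquad
\frac{\lambda}{\lambda-hw}-\frac1{1-hw}=\frac{-hw(\lambda-1)}{(\lambda-hw)(1-hw)} .
\]
Therefore
\begin{equation}\label{eq:divdiff}
X_i^\pm=\frac{m_i^\pm-m_3^\pm}{2(\lambda_i-1)},\qquad E_i=\frac{\pi_i-\pi_3}{2(\lambda_i-1)},\qquad \lambda_1=a,\ \lambda_2=-a .
\end{equation}
Let $\ell(x)=\frac1{\alpha(x)}-\alpha(x)=\frac{4x}{1-x^2}$, an increasing function on $(0,1)$, and put
\[
r=ha,\qquad r'=h/a,\qquad s=\ell(r),\qquad t=\ell(r'),\qquad b=\ell(h).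
\]
For real $\lambda$ the function $p(\cdot\,;\lambda)$ takes the value $\alpha(h|\lambda|)$ at one of the points $\pm1$, namely where $z\lambda<0$, and the value $1/\alpha(h|\lambda|)$ at the other; the same holds for $q(\cdot\,;\lambda)$ with $h/|\lambda|$. Since $c=-\alpha(r)-\alpha(r')$, this gives
\[
\pi_1=-s,\quad\pi_2=s,\quad\pi_3=-b,\qquad m_1^-=m_2^+=0,\qquad m_1^+=m_2^-=s+t,\qquad m_3^+-m_3^-=2b .
\]
Now \eqref{eq:divdiff} yields
\[
X_1^-=-\frac{m_3^-}{2(a-1)},\quad X_2^+=\frac{m_3^+}{2(a+1)},\quad X_2^-=-\frac{s+t-m_3^-}{2(a+1)},\quad X_1^+=\frac{s+t-m_3^+}{2(a-1)},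
\]
\[
E_1=\frac{b-s}{2(a-1)},\qquad E_2=-\frac{b+s}{2(a+1)},
\]
and \eqref{eq:hats} becomes
\[
\hat\omega_1=\frac1{2(a-1)},\quad\hat\omega_2=-\frac1{2(a+1)},\quad
\hat\chi_1=\frac{s+t-m_3^-}{4(a^2-1)(s+t)},\quad\hat\chi_2=\frac{s+t-m_3^+}{4(a^2-1)(s+t)} .
\]
Substituting in \eqref{eq:Deltahat},
\[
4(a^2-1)\hat\Delta=\frac{s\,(m_3^+-m_3^-)}{s+t}-(b+s)-(b-s)+b=\frac{2bs}{s+t}-b=b\,\frac{s-t}{s+t},
\]
that is,
\[
\hat\Delta=\frac{h}{(1-h^2)(a^2-1)}\cdot\frac{s-t}{s+t}.
\]
Since $a>1$, we have $r>r'$ and hence $s>t$, so $\hat\Delta>0$. Thus \eqref{eq:Delta} fails far enough along the sequence, and those $T$ have no separator.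
\end{proof}

\begin{remark}\label{rem:two}
The third basis vector is needed for this computation. Couple the two critical eigenvalues directly, $T=\left(\begin{smallmatrix}a_1&\varepsilon\\0&-a_2\end{smallmatrix}\right)$. The divided differences now have denominator $4a$ in the limit, so the off-diagonal entry of $M/\varepsilon$ tends to $\mp(s+t)/4a$ at $(\mp1,\mp1)$ and that of $(P(z_1)-P(z_2))/\varepsilon$ to $-2s/4a$. The contact vectors are $(1,\varepsilon/4a)$ and $(-\varepsilon/4a,1)$ to first order, and $\Delta/\varepsilon\to(s-2s+s)/4a=0$. The leading term cancels and the test gives no information at this order.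
\end{remark}

\section{A $4\times4$ family near the outer circle}\label{sec:four}

For $c\ge c_*$ every scalar in $A_R$ satisfies $k(|\lambda|)+c>0$, and the method of Section~\ref{sec:three} breaks down. If $T_0$ is normal with $k(|\lambda|)+c\ge2\delta>0$ on $\sigma(T_0)$, then $S=\alpha(h|T_0|)-\delta$ satisfies \eqref{eq:sep} with a margin $\delta$ on both sides, and it remains a separator for all $T$ close to $T_0$. To make a small coupling effective we let the eigenvalues approach the circle $|\lambda|=R$, where the resolvent in $P$ becomes singular. The limiting picture will be Example~\ref{ex:toy}.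

Let $(d_1,d_2,d_3,d_4)=(1,-1,i,-i)$. For $r\in(h^2,1)$ and $\nu>0$ put
\begin{equation}\label{eq:T4}
T=R\begin{pmatrix}\operatorname{diag}(r,-r)&\nu J\\0&\operatorname{diag}(ir,-ir)\end{pmatrix},\qquad J=\begin{pmatrix}1&1\\1&1\end{pmatrix}.
\end{equation}
The eigenvalues $Rrd_j$ have modulus $Rr\in(1/R,R)$. We call $\{1,2\}$ and $\{3,4\}$ the \emph{blocks}. For indices in opposite blocks $d_j\bar d_k=\pm i$, so $|d_j-d_k|=\sqrt2$; within a block the distance is $2$. In Sections~\ref{sec:four}--\ref{sec:critical} we write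
\[
\beta=1-r^2,\qquad r'=h^2/r,\qquad \kappa=c+\alpha(r'),\qquad g_j=g_j(z)=(1-rzd_j)^{-1}.
\]
Let $z,w\in\mathbb{T}$. By Lemma~\ref{lem:tri}, the diagonal entries of $P(z)$ and $Q(w)$ are
\begin{equation}\label{eq:diag4}
p_j=\beta|g_j|^2,\qquad q_j=\frac{1-r'^2}{|1-r'w\bar d_j|^2}\ge\alpha(r'),
\end{equation}
with equality in the last inequality exactly for $w=-d_j$. The entries at the positions $(1,2)$ and $(3,4)$ vanish. Denote by $W_{jk}$ and $V_{jk}$ the $(j,k)$ entries of $P$ and $Q$ for indices in opposite blocks, in either order. Then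
\begin{equation}\label{eq:off4}
W_{jk}=\nu zg_jg_k\quad(j\in\{1,2\},\ k\in\{3,4\}),\qquad |W_{jk}|=\nu|g_j||g_k|,\qquad |V_{jk}|\le\frac{\nu}{(Rr-h)^2}.
\end{equation}

The roles of the blocks are as follows. On the span of $e_3,e_4$ the lower family $-c-Q(w)$ is nearly diagonal, and its $j$th entry reaches its maximum $-\kappa$ at $w=-d_j$, a different point for $j=3$ and $j=4$: these are the matrices $X_1,X_2$ of Example~\ref{ex:toy}. At $z=1$ the factor $g_1=1/(1-r)$ is large. Put $u=(1-ir)^{-1}$, so that $|u|^2=1/(1+r^2)$, $g_3(1)=u$, $g_4(1)=\bar u$, and define the unit vectors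
\[
f_1=\frac{\bar ue_3+ue_4}{\sqrt2\,|u|},\qquad f_2=\frac{ue_3+\bar ue_4}{\sqrt2\,|u|}.
\]
For $f$ in the span of $e_3,e_4$ we have $\langle P(1)f,e_1\rangle=\sqrt2\,\nu g_1|u|\langle f,f_1\rangle$ and $\langle P(1)f,f\rangle=\beta|u|^2\|f\|^2$, and $p_1=\beta g_1^2$. Completing the square,
\begin{equation}\label{eq:dip}
\min_{x\in\mathbb{C}}\langle P(1)(f+xe_1),f+xe_1\rangle=|u|^2\Bigl(\beta\|f\|^2-\frac{2\nu^2}{\beta}|\langle f,f_1\rangle|^2\Bigr).
\end{equation}
The large factor $g_1$ has canceled, and what remains is a rank-one dip in the direction $f_1$ whose depth is governed by $\nu^2/\beta$. The vector $e_2$ produces at $z=-1$ the same dip in the direction $f_2$. As $r\to1$, $f_1$ and $f_2$ tend to unimodular multiples of $(e_3\pm ie_4)/\sqrt2$, which play the part of $f_\pm$. The next lemma is the averaging test for this configuration. The identity $\sum\psi_i\psi_i^*=e_3e_3^*+e_4e_4^*$ holds only approximately, which costs an error proportional to $\|S\|$.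

\begin{lemma}\label{lem:obstruction}
Let $S$ be a separator for the matrix \eqref{eq:T4}. Then
\begin{equation}\label{eq:diagS}
S_{jj}\ge-\kappa\qquad(j=1,\dots,4),
\end{equation}
and, with $\varsigma=\dfrac{\sqrt2\,\nu}{(1+r)\sqrt{1+r^2}}$,
\begin{equation}\label{eq:obstruction}
-2\kappa-\|S\|\,(2\beta+2\varsigma^2+4\varsigma)\le\frac{2}{1+r^2}\Bigl(\beta-\frac{2\nu^2}{\beta}\Bigr).
\end{equation}
\end{lemma}

\begin{proof}
The $(j,j)$ entry of $S\ge-c-Q(-d_j)$ is \eqref{eq:diagS}.

For $f=f_1$ the minimum in \eqref{eq:dip} is attained at $x=-\sqrt2\,\nu g_1|u|/p_1=-\sqrt2\,\nu|u|(1-r)/\beta=-\varsigma$. So $\psi_1=f_1-\varsigma e_1$ satisfies $\langle P(1)\psi_1,\psi_1\rangle=|u|^2(\beta-2\nu^2/\beta)$. At $z=-1$ we have $g_2=1/(1-r)$, $g_3=\bar u$, $g_4=u$, so $\langle P(-1)f_2,e_2\rangle=-\sqrt2\,\nu g_2|u|$, $\langle P(-1)f_2,f_2\rangle=\beta|u|^2$ and $p_2=\beta g_2^2$. Thus $\psi_2=f_2+\varsigma e_2$ gives the same value, $\langle P(-1)\psi_2,\psi_2\rangle=|u|^2(\beta-2\nu^2/\beta)$. Since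 $S\le P(\pm1)$, the sum $\sum_i\langle S\psi_i,\psi_i\rangle$ is at most the right side of \eqref{eq:obstruction}.

For the lower bound, the matrix $f_1f_1^*+f_2f_2^*$ has entries $1$ at $(3,3)$ and $(4,4)$, and at $(3,4)$ and $(4,3)$ the entry
\[
\frac{u^2+\bar u^2}{2|u|^2}=\frac{\operatorname{Re}(1+ir)^2}{1+r^2}=\frac{\beta}{1+r^2}\le\beta .
\]
Hence $\sum_i\langle Sf_i,f_i\rangle\ge S_{33}+S_{44}-2\beta\|S\|\ge-2\kappa-2\beta\|S\|$. As $\|f_i\|=1$ and $\|\psi_i-f_i\|=\varsigma$, we have $|\langle S\psi_i,\psi_i\rangle-\langle Sf_i,f_i\rangle|\le\|S\|(2\varsigma+\varsigma^2)$. Adding these estimates gives \eqref{eq:obstruction}.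
\end{proof}

\section{The case $c>c_*$}\label{sec:above}

\begin{proposition}\label{prop:above}
If $c>c_*$, there is a $4\times4$ matrix in $\mathbb{DLA}_R(c)$ without a separator.
\end{proposition}

\begin{proof}
We take $\nu^2=\theta\beta$ with a fixed $\theta>0$, so that the dips \eqref{eq:dip} tend to $-\theta f_if_i^*$ as $r\to1$, and we choose $\theta$ in the gap of Example~\ref{ex:toy}. Let
\[
\kappa_0=c+\alpha(h^2)=c-c_*>0,\qquad \mu_j^0(w)=c+\frac{1-h^4}{|1-h^2w\bar d_j|^2}\quad(w\in\mathbb{T});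
\]
these are the limits of $\kappa$ and of $q_j+c$ as $r\to1$. We have $\mu_j^0\ge\kappa_0$ with equality only at $w=-d_j$. Since the two points $-d_j$ of a block are distinct, the continuous functions $\frac12\bigl(\frac1{\mu_1^0}+\frac1{\mu_2^0}\bigr)$ and $\frac12\bigl(\frac1{\mu_3^0}+\frac1{\mu_4^0}\bigr)$ are smaller than $1/\kappa_0$ everywhere on $\mathbb{T}$. Let $1/\theta_1$ be the larger of their maxima; then $\theta_1>\kappa_0$. Fix $\theta$ with $\kappa_0<\theta<\theta_1$.

\emph{No separator for $r$ near $1$.} Since $P(0)=Q(0)=1$, a separator satisfies $-c-1\le S\le1$, so $\|S\|\le1+|c|$. As $r\to1$ we have $\beta\to0$, $\varsigma\to0$, $\kappa\to\kappa_0$, while $2\nu^2/\beta=2\theta$. If separators existed along a sequence $r\to1$, then \eqref{eq:obstruction} would give $-2\kappa_0\le-2\theta$ in the limit, contrary to $\theta>\kappa_0$.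

\emph{Membership in $\mathbb{DLA}_R(c)$ for $r$ near $1$.} Let $\mu_j=q_j(w)+c$ and $\eta=2\nu/(Rr-h)^2$, so $\eta\to0$. The off-diagonal part of $Q$ has norm $\|(V_{jk})_{j\le2<k}\|\le\eta$, since the norm of a $2\times2$ matrix is at most twice its largest entry. Hence
\[
M(z,w)\ge\widetilde M:=P(z)+\operatorname{diag}(\mu_j-\eta).
\]
The singular factors $g_j$ can be removed by a congruence. With the invertible matrix $\Gamma=\operatorname{diag}(\overline{zg_1},\overline{zg_2},g_3,g_4)$, formulas \eqref{eq:diag4} and \eqref{eq:off4} give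
\[
\widetilde M=\Gamma^*\begin{pmatrix}\operatorname{diag}(\tau_1,\tau_2)&\nu J\\ \nu J&\operatorname{diag}(\tau_3,\tau_4)\end{pmatrix}\Gamma,\qquad\tau_j=\beta+(\mu_j-\eta)|1-rzd_j|^2 .
\]
As $r\to1$, $\mu_j-\eta\to\mu_j^0$ uniformly in $w$. This is where $c>c_*$ enters: for $r$ near $1$ we have $\mu_j-\eta\ge\kappa_0/2>0$, and so $\tau_j\ge\beta>0$. Since $J=\mathbf{1}\mathbf{1}^{T}$ with $\mathbf{1}=(1,1)^T$, and $\|xy^T\|=\|x\|\,\|y\|$, criterion (S2) says that $\widetilde M\ge0$ if and only if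
\[
\Pi:=\theta\beta\Bigl(\frac1{\tau_1}+\frac1{\tau_2}\Bigr)\Bigl(\frac1{\tau_3}+\frac1{\tau_4}\Bigr)\le1 .
\]
Suppose that $\Pi>1$ at points $(z_n,w_n)\in\mathbb{T}^2$ for some $r_n\to1$, and pass to a subsequence with $z_n\to z$, $w_n\to w$. For every index $l$ with $z\ne\bar d_l$ we have $\tau_l\to\mu_l^0(w)|1-zd_l|^2>0$. If $z\notin\{\bar d_1,\dots,\bar d_4\}$, this applies to all four indices and $\Pi\to0$. If $z=\bar d_j$, let $j'$ be the other index in the block of $j$. Then $\beta/\tau_j\le1$, $\beta/\tau_{j'}\to0$, and $\tau_k\to\mu_k^0(w)|1-\bar d_jd_k|^2=2\mu_k^0(w)$ for both $k$ in the opposite block. So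
\[
\limsup\Pi\le\theta\sum_k\frac1{2\mu_k^0(w)}\le\frac{\theta}{\theta_1}<1 .
\]
Both cases contradict $\Pi>1$. Hence $M\ge0$ on $\mathbb{T}^2$ for $r$ near $1$.
\end{proof}

\section{The case $c=c_*$}\label{sec:critical}

At $c=c_*$ we have $\kappa_0=0$. The function $\mu_j^0$ vanishes at $w=-d_j$, so does the harmonic mean, and the interval for $\theta$ closes. The same family still works, but on a finer scale, where $\kappa$, $\nu$ and the relevant part of $M$ are all of order $\beta$.

From $\alpha(x)-\alpha(y)=2(y-x)/((1+x)(1+y))$ and $1-r=\beta/(1+r)$ we get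
\[
\kappa=\alpha(r')-\alpha(h^2)=-\frac{2h^2}{r(1+r)(1+h^2)(1+r')}\,\beta<0 .
\]
The coefficient of $-\beta$ is a smooth function of $r$ near $1$, and $1-r\le\beta$, so
\begin{equation}\label{eq:kappa}
\kappa=-\gamma\beta+O(\beta^2),\qquad\gamma=\frac{h^2}{(1+h^2)^2}<\frac14 .
\end{equation}
Take $\nu=\xi\beta$ with a fixed $\xi>0$. To first order in $\beta$, inequality \eqref{eq:obstruction} reads $2\gamma\le1-2\xi^2$, so we expect no separator when $\xi^2>\frac12(1-2\gamma)$. On the other side, for a given $w$ at most one of the numbers $q_j+c$ is small, say the one with index $j_0$, and the worst $z$ is $\bar d_k$ with $k$ in the opposite block. There $|g_{j_0}|^2\approx\frac12$, the diagonal entry is about $(\frac12-\gamma)\beta$, and eliminating $e_k$ subtracts $|W_{j_0k}|^2/p_k\approx\frac12\xi^2\beta$. So we expect $M\ge0$ when $\xi^2<1-2\gamma$. The factor $2$ between the two thresholds arises because the averaging test sees both couplings of a row of $J$ at once, through $f_i$, while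 $M(z,w)$ is vulnerable in one coordinate only.

\begin{proposition}\label{prop:critical}
If $c=c_*$, there is a $4\times4$ matrix in $\mathbb{DLA}_R(c)$ without a separator.
\end{proposition}

\begin{proof}
Let $\nu=\xi\beta$ with $\xi>0$, $\xi^2=\frac34(1-2\gamma)\in(0,1)$. We let $r\to1$; the letter $C$ denotes constants independent of $r,z,w$, which may change from line to line. In particular $|V_{jk}|\le C\beta$.

\emph{No separator for $r$ near $1$.} The bound $\|S\|\le 1+|c|$ is now too weak, since the error in \eqref{eq:obstruction} must be $o(\beta)$; we show $\|S\|\le C\beta$. Let $S$ be a separator and $z_0=e^{i\pi/4}$, a point where $P$ is small. We have $|1-rz_0d_j|^2\ge1-\sqrt2\,r+r^2=(r-1/\sqrt2)^2+\frac12\ge\frac12$, so $p_j\le2\beta$, $|W_{jk}|\le2\nu$ and $\|P(z_0)\|\le2\beta+4\nu\le6\beta$. By \eqref{eq:diagS}, $S_{jj}\ge-\kappa>0$, so the positive matrix $P(z_0)-S$ has trace at most $8\beta$ and therefore norm at most $8\beta$. Hence $\|S\|\le14\beta$. Also $\varsigma\le\sqrt2\,\beta$.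 Using \eqref{eq:kappa} and $\frac2{1+r^2}=1+\frac{\beta}{1+r^2}$, inequality \eqref{eq:obstruction} gives
\[
2\gamma\beta-C\beta^2\le\frac{2}{1+r^2}\,\beta(1-2\xi^2)\le\beta(1-2\xi^2)+C\beta^2 .
\]
If this held along a sequence $r\to1$, then $2\xi^2\le1-2\gamma$. But $2\xi^2=\frac32(1-2\gamma)$ and $1-2\gamma>0$.

\emph{Membership: preparations.} Since $\frac12(1-\xi^2)-\gamma=\frac18(1-2\gamma)>0$, we can fix $\delta\in(0,\frac14)$ with
\begin{equation}\label{eq:delta}
\frac{1-\xi^2}{(\sqrt2+2\delta)^2}>\gamma .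
\end{equation}
Let $(z,w)\in\mathbb{T}^2$. Two indices are special: the one where $g_j(z)$ may be large and the one where $q_j(w)+c$ may be small.

Call $j$ \emph{near} if $|z-\bar d_j|<\delta$. At most one index is near, because $|d_j-d_k|\ge\sqrt2>2\delta$ for $j\ne k$. For $|\zeta|=1$ we have $|1-\zeta|\le|1-r\zeta|+(1-r)\le2|1-r\zeta|$; with $\zeta=zd_j$ this gives $|g_j|\le2/\delta$ if $j$ is not near.

Let $j_0$ minimize $|w+d_j|$. For $j\ne j_0$ we have $2|w+d_j|\ge|w+d_j|+|w+d_{j_0}|\ge\sqrt2$. For $|\zeta|=1$ one has $|1-r'\zeta|^2=(1+r')^2-r'|1+\zeta|^2$, both sides being $1+r'^2-2r'\operatorname{Re}\zeta$. With $\zeta=w\bar d_j$,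
\[
q_j(w)-\alpha(r')=\frac{(1-r'^2)\,r'\,|w+d_j|^2}{(1+r')^2|1-r'w\bar d_j|^2}\ge\frac{(1-r'^2)\,r'}{2(1+r')^4}\qquad(j\ne j_0).
\]
Since $r'\to h^2\in(0,1)$ and $\kappa\to0$, there is $\mu_*>0$ such that $q_j(w)+c=\kappa+(q_j(w)-\alpha(r'))\ge\mu_*$ for all $r$ near $1$, all $w$ and all $j\ne j_0$. Hence
\[
M_{jj}\ge D_j:=\beta|g_j|^2+\mu_*\quad(j\ne j_0),\qquad M_{j_0j_0}\ge\beta|g_{j_0}|^2+\kappa .
\]
Let $j_0'$ be the other index in the block of $j_0$, and let $k$ run over the opposite block $\{k_1,k_2\}$. We apply (S1) to the index $j_0$ and the block $M'$ of $M$ on $\{j_0',k_1,k_2\}$.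

\emph{The block $M'$ is nearly diagonal.} We claim that
\begin{equation}\label{eq:claim}
|M_{j_0'k}|\le C\sqrt\beta\,\sqrt{D_{j_0'}D_k}.
\end{equation}
Write $M_{j_0'k}=W_{j_0'k}+V_{j_0'k}$. All $D_j$ are at least $\mu_*$, so $|V_{j_0'k}|\le C\beta$ satisfies the bound, and so does $|W_{j_0'k}|\le C\nu\le C\beta$ if neither index is near. If one of the two indices, say $j$, is near, the other is not, so $|W_{j_0'k}|\le C\nu|g_j|$, while $\sqrt{D_{j_0'}D_k}\ge\sqrt{\beta\mu_*}\,|g_j|$, and $\nu/\sqrt\beta=\xi\sqrt\beta$. This proves \eqref{eq:claim}. Let $D=\operatorname{diag}(D_{j_0'},D_{k_1},D_{k_2})$. Since $M_{k_1k_2}=0$, the matrix $D^{-1/2}M'D^{-1/2}$ has diagonal entries at least $1$ and off-diagonal entries at most $C\sqrt\beta$ in modulus. So there is a constant $C_1$ with $M'\ge(1-C_1\sqrt\beta)D>0$ for $r$ near $1$.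

\emph{The Schur complement.} Since $M_{j_0j_0'}=0$, (S1) shows that $M\ge0$ as soon as
\[
\Xi:=M_{j_0j_0}-\frac1{1-C_1\sqrt\beta}\sum_k\frac{|M_{j_0k}|^2}{D_k}\ge0 .
\]
We use $|W+V|^2\le(1+\sqrt\beta)|W|^2+(1+\beta^{-1/2})|V|^2$. The $V$-terms contribute at most $C\beta^{-1/2}\beta^2=C\beta^{3/2}$ to the sum. For the $W$-terms,
\[
\frac{|W_{j_0k}|^2}{D_k}=\frac{\nu^2|g_{j_0}|^2|g_k|^2}{D_k}\le
\begin{cases}\xi^2\beta|g_{j_0}|^2&\text{if $k$ is near, by }D_k\ge\beta|g_k|^2,\\[2pt] C\beta^2|g_{j_0}|^2&\text{otherwise, by }|g_k|\le2/\delta,\ D_k\ge\mu_* .\end{cases}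
\]
Recall $\kappa\ge-\gamma\beta-C\beta^2$. If neither $k_1$ nor $k_2$ is near, then, using $|g_{j_0}|\ge\frac1{1+r}\ge\frac12$,
\[
\Xi\ge\beta|g_{j_0}|^2(1-C\beta)-\gamma\beta-C\beta^{3/2}\ge\beta\Bigl[\tfrac14(1-C\beta)-\gamma-C\sqrt\beta\Bigr],
\]
which is positive for $r$ near $1$ because $\gamma<\frac14$. If one $k$ is near, the other is not, and
\[
|1-rzd_{j_0}|\le|1-\bar d_kd_{j_0}|+|\bar d_k-z|+(1-r)\le\sqrt2+2\delta
\]
once $1-r\le\delta$. Then
\[
\Xi\ge\beta|g_{j_0}|^2(1-\xi^2-C\sqrt\beta)-\gamma\beta-C\beta^{3/2}\ge\beta\Bigl[\frac{1-\xi^2-C\sqrt\beta}{(\sqrt2+2\delta)^2}-\gamma-C\sqrt\beta\Bigr],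
\]
which is positive for $r$ near $1$ by \eqref{eq:delta}. All bounds are uniform in $(z,w)$, so $M\ge0$ on $\mathbb{T}^2$ for $r$ near $1$.
\end{proof}

\section{Rigidity at $c=c_{\min}$ and the proof of the theorem}\label{sec:min}

At $c=c_{\min}$ Proposition~\ref{prop:normal}(a) puts the boundary of $\sigma(T)$ on the unit circle, but this alone does not make $T$ unitary. For a unimodular scalar $\lambda$ the zero of $M$ is at $z=-\bar\lambda$, $w=-\lambda$, so the condition $M\ge0$ is sharp along the curve $w=\bar z$, and we use it only there. It will bound the numerical range of an auxiliary operator that also expands norms, and the following lemma shows that these two properties leave no room.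

\begin{lemma}\label{lem:tent}
Let $X\in\mathcal{B}(H)$ be invertible, with $\|Xv\|\ge\|v\|$ for all $v$ and $\operatorname{Re}(\zeta X)\le1$ for all $\zeta\in\mathbb{T}$. Then $X$ is an isometry.
\end{lemma}

\begin{proof}
Fix $v$ and let $b_k=\|X^kv\|^2$ for $k\in\mathbb{Z}$, a nondecreasing sequence. For real numbers $x_k$, all but finitely many zero, let $y(\zeta)=\sum_kx_k\zeta^kX^kv$. Then $\zeta Xy(\zeta)=\sum_kx_{k-1}\zeta^kX^kv$. Integrate the inequality $\|y\|^2-\operatorname{Re}\langle\zeta Xy,y\rangle\ge0$ over $\mathbb{T}$ with respect to normalized arc length; the powers $\zeta^k$ are orthonormal, so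
\[
0\le\sum_kx_k^2b_k-\sum_kx_{k-1}x_kb_k=\sum_kx_k(x_k-x_{k-1})b_k .
\]
A rise of $x_k$ contributes positively and a fall negatively. Placing a slow rise where $b_k$ is small and a slow fall where $b_k$ is large compares $b_0$ with $b_1$: take the tent $x_k=\max(0,1-|k|/n)$. For $-n<k\le0$ we have $x_k-x_{k-1}=1/n$ and $b_k\le b_0$, so these terms add up to at most $b_0\sum_{i=1}^ni/n^2=\frac{n+1}{2n}b_0$. For $1\le k<n$ we have $x_k-x_{k-1}=-1/n$ and $b_k\ge b_1$, so these terms add up to at most $-b_1\sum_{i=1}^{n-1}i/n^2=-\frac{n-1}{2n}b_1$. All other terms vanish. Letting $n\to\infty$ gives $b_1\le b_0$, so $\|Xv\|=\|v\|$.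
\end{proof}

\begin{proposition}\label{prop:rigid}
Every $T\in\mathbb{DLA}_R(c_{\min})$ is unitary.
\end{proposition}

\begin{proof}
Let $\zeta\in\mathbb{T}$, $z=-\zeta$, $w=\bar z$ and $Z=\zeta T$. Then $1-hzT=1+hZ$ and $(1-hwT^{-1})^{-1}=(1+hZ^{-1})^{-1}=Z(Z+h)^{-1}$. Since $c_{\min}-2=-2(1+\alpha(h))=-\frac4{1+h}$,
\[
M(z,\bar z)=2\operatorname{Re}\Bigl[(1+hZ)^{-1}+Z(Z+h)^{-1}-\frac2{1+h}\Bigr].
\]
Over the common denominator $(1+h)(1+hZ)(Z+h)$ the numerator is
\[
(1+h)(hZ^2+2Z+h)-2\bigl(hZ^2+(1+h^2)Z+h\bigr)=-h(1-h)(Z-1)^2 .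
\]
So $M(z,\bar z)\ge0$ means $\operatorname{Re}\bigl[(Z-1)^2(1+hZ)^{-1}(Z+h)^{-1}\bigr]\le0$. To clear the denominators, test this on the vector $(1+hZ)(Z+h)Z^{-1}v$. With $C_\zeta=\frac12(Z+Z^{-1})$ we have $(Z-1)^2Z^{-1}=2(C_\zeta-1)$ and $(1+hZ)(Z+h)Z^{-1}=2hC_\zeta+1+h^2$, so
\[
0\ge\operatorname{Re}\langle2(C_\zeta-1)v,(2hC_\zeta+1+h^2)v\rangle=4h\|C_\zeta v\|^2+2(1-h)^2\operatorname{Re}\langle C_\zeta v,v\rangle-2(1+h^2)\|v\|^2 .
\]
Let $v$ be a unit vector and $g=\operatorname{Re}\langle C_\zeta v,v\rangle$. Since $\|C_\zeta v\|\ge|g|$,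
\[
0\ge2hg^2+(1-h)^2g-(1+h^2)=(g-1)(2hg+1+h^2),
\]
which forces $g\le1$. Thus $\operatorname{Re}C_\zeta\le1$.

Write $T^{-*}=(T^{-1})^*$ and $T_\pm=\frac12(T\pm T^{-*})$, so $T=T_++T_-$, $T^{-*}=T_+-T_-$, and $T$ is unitary exactly when $T_-=0$. Both $\operatorname{Re}C_\zeta$ and $\operatorname{Re}(\zeta T_+)$ equal $\frac14(\zeta T+\zeta T^{-*}+\bar\zeta T^*+\bar\zeta T^{-1})$, so $\operatorname{Re}(\zeta T_+)\le1$ for all $\zeta\in\mathbb{T}$. Take real parts in
\[
1=T^{-1}T=(T_+-T_-)^*(T_++T_-),\qquad 1=TT^{-1}=(T_++T_-)(T_+-T_-)^* .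
\]
The mixed terms $T_+^*T_--T_-^*T_+$ and $T_-T_+^*-T_+T_-^*$ are skew-adjoint and drop out, leaving
\[
T_+^*T_+=1+T_-^*T_-,\qquad T_+T_+^*=1+T_-T_-^* .
\]
Hence $T_+$ and $T_+^*$ are bounded below, so $T_+$ is invertible, and $\|T_+v\|\ge\|v\|$. By Lemma~\ref{lem:tent}, $T_+^*T_+=1$, so $T_-^*T_-=0$ and $T$ is unitary.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(i) Let $c>c_{\min}$. Propositions~\ref{prop:three}, \ref{prop:above} and \ref{prop:critical} give a matrix in $\mathbb{DLA}_R(c)$ without a separator, of size $3\times3$ if $c<c_*$ and $4\times4$ if $c\ge c_*$. Lemma~\ref{lem:pad} turns it into a witness on every Hilbert space of the stated dimensions. Together with $\mathbb{CDLA}_R(c)\subseteq\mathbb{DLA}_R(c)$ this proves (i).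

(ii) For $c<c_{\min}$ both classes are empty by Proposition~\ref{prop:normal}. For $c=c_{\min}$ the same proposition puts the unitary operators in $\mathbb{CDLA}_R(c_{\min})\subseteq\mathbb{DLA}_R(c_{\min})$, and Proposition~\ref{prop:rigid} shows that $\mathbb{DLA}_R(c_{\min})$ contains nothing else.
\end{proof}

Since $\mathbb{CDLA}_R(c)$ is nonempty exactly for $c\ge c_{\min}$ (Proposition~\ref{prop:normal}), the pairs $(R,c)$ in the question of Section~\ref{sec:intro} are those with $c>c_{\min}$. Part (i) answers the question affirmatively for all of them, and part (ii) shows that the excluded value $c_{\min}$ is a genuine exception.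

\begin{thebibliography}{1}

\bibitem{JT}
Michael T. Jury and Georgios Tsikalas, \emph{Positivity conditions on the annulus via the double-layer potential kernel}, arXiv:2307.13387 (2023).

\end{thebibliography}
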